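\title{Positive critical points of the Moser--Trudinger functional on the Poincar\'e disk at every energy above $4\pi$}

\begin{abstract}
We consider the functional $F(u)=\int(e^{u^2}-1)\,dV$ on the Poincar\'e disk under the constraint that the Dirichlet energy of $u$ equals $\Lambda$. We prove that it has a positive, radially symmetric critical point for every $\Lambda>4\pi$, which confirms a conjecture posed by Chen, Hua, Lu, Peng and Wang. The proof is a shooting argument in two parameters, the Lagrange multiplier $\lambda\in(0,\frac14)$ and the height $\mu$ of the solution at the center. Along positive radial solutions the energy tends to $4\pi$ as $\lambda\to0$ and to $+\infty$ as $\lambda\to\frac14$, and the Poincar\'e--Miranda theorem yields every intermediate value. We also determine the range of the multiplier and show that there is no positive critical point of small energy.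
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
The Poincar\'e disk is the unit disk $\mathbb{B}^2=\{x\in\mathbb{R}^2:|x|<1\}$ with the hyperbolic metric $V(x)\,(dx_1^2+dx_2^2)$, where $V=4(1-|x|^2)^{-2}$. Its volume element is $dV=V\,dx$, its Laplacian is $\Delta_{\mathbb{B}^2}=V^{-1}\Delta$, and its gradient satisfies $|\nabla_{\mathbb{B}^2}u|^2=V^{-1}|\nabla u|^2$. The Dirichlet integral therefore does not see the conformal factor:
\[
\|u\|^2:=\int_{\mathbb{B}^2}|\nabla_{\mathbb{B}^2}u|^2\,dV=\int_{\mathbb{B}^2}|\nabla u|^2\,dx .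
\]
We call $\|u\|^2$ the \emph{energy} of $u$. Let $H$ be the completion of $C_c^\infty(\mathbb{B}^2)$ in this norm; it is the Euclidean Sobolev space $H^1_0$ of the unit disk. The bottom of the spectrum of $-\Delta_{\mathbb{B}^2}$ is $\frac14$, so that
\begin{equation}\label{eq:poincare}
\int_{\mathbb{B}^2}\varphi^2\,dV\le4\|\varphi\|^2\qquad(\varphi\in H),
\end{equation}
and $H$ is also the hyperbolic space $H^1(\mathbb{B}^2)$ with an equivalent norm. The Moser--Trudinger functional on $H$ is
\[
F(u)=\int_{\mathbb{B}^2}\bigl(e^{u^2}-1\bigr)\,dV .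
\]
It is finite on $H$ by the Moser--Trudinger inequality of Mancini and Sandeep \cite{MS2010}:
\begin{equation}\label{eq:MT}
C_{MT}:=\sup\{F(v): v\in H,\ \|v\|^2\le4\pi\}<\infty .
\end{equation}

Fix $\Lambda>0$. By the Lagrange multiplier rule, a function $u\in H$ with $\|u\|^2=\Lambda$ is a critical point of $F$ restricted to the sphere $\{\|u\|^2=\Lambda\}$ if and only if it is a weak solution of
\begin{equation}\label{eq:pde}
-\Delta_{\mathbb{B}^2}u=\lambda ue^{u^2}\quad\text{in }\mathbb{B}^2
\end{equation}
for some $\lambda\in\mathbb{R}$, that is, $\int\nabla u\cdot\nabla\varphi\,dx=\lambda\int ue^{u^2}\varphi\,dV$ for all $\varphi\in H$. We use the notion in this form, call $\lambda$ the \emph{multiplier}, and call $u$ \emph{positive} if $u>0$ in $\mathbb{B}^2$. The isometries of $\mathbb{B}^2$ (M\"obius transformations) preserve both $F$ and the constraint, so critical points are considered up to isometries. The question is for which $\Lambda$ a positive critical point exists.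

The value $4\pi$ is a threshold. For $\mu,T>0$ let $m(x)=\mu\min\{1,-\log|x|/T\}$. Then $\|m\|^2=2\pi\mu^2/T$, and $m=\mu$ on the disk $|x|\le e^{-T}$, whose hyperbolic area is at least $4\pi e^{-2T}$ because $V\ge4$. The choice $T=2\pi\mu^2/\Lambda$ gives $\|m\|^2=\Lambda$ and
\[
F(m)\ge4\pi e^{-4\pi\mu^2/\Lambda}\bigl(e^{\mu^2}-1\bigr),
\]
which tends to infinity with $\mu$ when $\Lambda>4\pi$. So $F$ is bounded on the sphere for $\Lambda\le4\pi$ and unbounded for $\Lambda>4\pi$, and in the second range a critical point cannot be obtained as a global maximizer.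

Chen, Hua, Lu, Peng and Wang \cite[Theorem 2]{CHLPW} proved that there is $\Lambda^*>4\pi$ such that a positive critical point exists for every $\Lambda\in(4\pi,\Lambda^*)$. For the Euclidean unit disk $\Omega$ it is known that the functional $\int_\Omega(e^{u^2}-1)\,dx$ on $H^1_0(\Omega)$, under the constraint $\int_\Omega|\nabla u|^2dx=\gamma$, has no positive critical point once $\gamma$ is large. The two problems have the same space and the same constraint and differ only in the weight $V$, so one might expect the same ceiling in the hyperbolic case. But $V$ blows up at the boundary at exactly the rate that allows a bounded solution to store a large amount of energy there (see Section~\ref{sec:models}), and the conjecture posed in \cite{CHLPW} is that a positive critical point exists for \emph{every} $\Lambda\in(4\pi,\infty)$.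

\subsection*{Results}
The conjecture is true.

\begin{theorem}\label{thm:A}
For every $\Lambda\in(4\pi,\infty)$ there is a positive, radially symmetric critical point of $F$ under the constraint $\|u\|^2=\Lambda$.
\end{theorem}

The proof uses only ordinary differential equations, inequality \eqref{eq:poincare}, and a fixed point theorem in the plane; it does not use \cite[Theorem 2]{CHLPW}. The second theorem collects complements that are not needed for the first.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(i)] The multiplier of any positive critical point satisfies $0<\lambda<\frac14$, and every $\lambda\in(0,\frac14)$ is the multiplier of some positive radial critical point.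
\item[(ii)] Every positive radial critical point, with multiplier $\lambda$, energy $\Lambda$ and height $\mu=u(0)=\max u$, satisfies
\[
\lambda e^{\mu^2}>\tfrac14,\qquad \Lambda\ge4\pi\int_0^1\bigl(1-e^{-\mu^2(1-x^2)/2}\bigr)dx\ge4\pi-\frac{8\pi}{\mu^2}.
\]
Along a sequence of such critical points, $\mu\to\infty$ if and only if $\lambda\to0$, and then $\Lambda\to4\pi$ and $\lambda=O(\mu^{-2})$; if $\lambda\to\frac14$, then $\Lambda\to\infty$.
\item[(iii)] If $S$ is the set of energies of positive radial critical points, then $(4\pi,\infty)\subset S$ and $S\cup\{4\pi\}$ is closed.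
\item[(iv)] There is $\Lambda_0>0$ such that for $0<\Lambda<\Lambda_0$ there is no positive critical point, radial or not.
\end{enumerate}
\end{theorem}

Part (iv) relies on \eqref{eq:MT} and on the Poincar\'e--Sobolev inequality of \cite{MS2008}. We do not determine whether positive critical points exist for $\Lambda\in[\Lambda_0,4\pi]$.

Section~\ref{sec:models} reduces the problem to an ordinary differential equation and explains the proof on two explicitly solvable models. Sections~\ref{sec:shooting} and~\ref{sec:regions} set up the shooting problem, Sections~\ref{sec:large} and~\ref{sec:quarter} compute the limits of the energy at the two ends of the parameter range, and Sections~\ref{sec:proofA} and~\ref{sec:proofB} prove the theorems.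

\section{The radial equation and two models}\label{sec:models}

For a radial function put $r=|x|$ and $t=-\log r\in(0,\infty)$. The center of the disk is $t=\infty$ and the boundary is $t=0$. We use the same letter for a radial function of $x$, of $r$ or of $t$, and a prime always means $d/dt$. We have $\Delta u=r^{-2}u''$ and $r^2V=\bigl(\frac{2r}{1-r^2}\bigr)^2=1/\sinh^2t$, so \eqref{eq:pde} and the energy become
\begin{equation}\label{eq:ode}
u''=-\lambda\,w(t)\,ue^{u^2},\qquad w(t)=\frac1{\sinh^2t},\qquad \|u\|^2=2\pi\int_0^\infty u'^2\,dt .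
\end{equation}
A solution that is smooth at the center is determined by $\lambda$ and its height $\mu=u(t=\infty)$. We shoot from the center and ask what happens at the boundary. The weight behaves like $t^{-2}$ near the boundary and like $4e^{-2t}$ near the center, and each regime has a solvable model. The computations of this section guide the proof but are not used in it.

\subsection*{The boundary model}
Where $t$ and $u$ are small, \eqref{eq:ode} is close to the Euler equation $y''=-\lambda y/t^2$. For $0<\lambda<\frac14$ put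
\begin{equation}\label{eq:alpha}
s=\sqrt{\tfrac14-\lambda},\qquad\alpha_\pm=\tfrac12\pm s,\qquad\text{so that}\quad\alpha_++\alpha_-=1,\quad\alpha_+\alpha_-=\lambda .
\end{equation}
The solutions are $y=c_+t^{\alpha_+}+c_-t^{\alpha_-}$, and $t^\alpha$ has finite energy near $0$ exactly when $\alpha>\frac12$. Prescribe $y(1)=1$ and $y'(1)=q_1$; then $c_-=(\alpha_+-q_1)/(2s)$ and $c_+=1-c_-$. Since $y=t^{\alpha_-}(c_-+c_+t^{2s})$ and the bracket is an affine function of $t^{2s}\in(0,1]$ with end values $c_-$ and $1$, there are three cases.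
\begin{itemize}
\item If $q_1>\alpha_+$, then $c_-<0$ and $y$ has a zero in $(0,1)$.
\item If $q_1<\alpha_+$, then $c_->0$, and $y$ is positive with infinite energy.
\item If $q_1=\alpha_+$, then $y=t^{\alpha_+}$ is positive, and $\displaystyle\int_0^1y'^2\,dt=\frac{\alpha_+^2}{2s}$.
\end{itemize}
The first two cases are open conditions on $q_1$, and the positive solution of finite energy sits on the borderline between them. Its energy tends to infinity as $\lambda\to\frac14$, because both exponents approach the critical value $\frac12$. This is the mechanism that produces large energies, provided that the amplitude of the solution at $t=1$ does not tend to zero at the same time; excluding this is the main point of Section~\ref{sec:quarter}.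

On the Euclidean disk the weight $w$ is replaced by $e^{-2t}$. A radial solution with $0<u\le\mu$ then has $u'(t)=\int_t^\infty\lambda e^{-2\sigma}ue^{u^2}d\sigma\le\frac12\lambda\mu e^{\mu^2}e^{-2t}$, so its energy stays bounded as long as $\lambda$ and $\mu$ do, and the mechanism is absent.

\subsection*{The center model}
Let $\mu$ be large and write $u=\mu-\eta/\mu$. Then $u^2\approx\mu^2-2\eta$ while $\eta$ is bounded, and with $w\approx4e^{-2t}$ the equation becomes $\eta''=4e^{-2(t-T)}e^{-2\eta}$, where $e^{2T}=\lambda\mu^2e^{\mu^2}$. The solution that vanishes at $t=\infty$ is $\eta=\log(1+e^{-2(t-T)})$, and it gives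
\begin{equation}\label{eq:bubble}
u'=-\frac{\eta'}{\mu}=\frac2\mu\cdot\frac1{1+e^{2(t-T)}}=\frac2\mu\bigl(1-e^{-\eta}\bigr).
\end{equation}
So $u$ is almost constant for $t>T$ and acquires the slope $2/\mu$ in a window of bounded length around $T$, which we call the bubble. If the nonlinearity is negligible below the bubble, then $u$ descends from $\mu$ to $0$ with slope about $2/\mu$, and its energy is $2\pi\int u'\,du\approx2\pi\cdot\frac2\mu\cdot\mu=4\pi$. The profile is that of the function $m$ of the introduction with $T=\mu^2/2$.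

\subsection*{Plan of the proof}
We divide the strip of parameters $0<\lambda<\frac14$, $\mu>0$ into an open set $\mathcal A$ (the solution has a zero), an open set $\mathcal B$ (positive, infinite energy) and a closed remainder $\mathcal C$, which consists of positive solutions of finite energy. Small heights lie in $\mathcal B$ and large heights in $\mathcal A$, so $\mathcal C$ crosses the strip from left to right; see Figure~\ref{fig:strip}. On $\mathcal C$ the energy is continuous, near $4\pi$ at the left end and large at the right end. We do not know that $\mathcal C$ is a curve, so the intermediate value theorem is replaced by its two-dimensional version.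

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (0,0) -- (8.7,0) node[right] {$\lambda$};
\draw[->] (0,0) -- (0,5.5) node[above] {$\mu$};
\draw[dotted] (8,0) node[below] {$\frac14$} -- (8,5.3);
\draw[dashed,domain=0.05:7.99,samples=80] plot (\x,{1.3*sqrt(ln(8/\x))});
\draw[very thick] plot[smooth] coordinates {(0.15,5.2) (0.5,3.9) (1.2,3.2) (3,2.7) (5,2.3) (6.5,2.0) (7.97,1.8)};
\draw (0.8,0.3) rectangle (7.2,4.4);
\node at (4.5,3.6) {$\mathcal A$};
\node at (2.4,0.8) {$\mathcal B$};
\node at (4.1,2.15) {$\mathcal C$};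
\node at (6.9,4.1) {$R$};
\node[right] at (0.25,5.0) {$E\to4\pi$};
\node[right] at (8.0,1.8) {$E\to\infty$};
\node[below] at (0.8,0) {$\varepsilon$};
\node[below] at (7.0,0) {$\frac14-\varepsilon$};
\end{tikzpicture}
\caption{Schematic picture of the parameters (multiplier $\lambda$, height $\mu$) of radial solutions. In $\mathcal A$ the solution changes sign; in $\mathcal B$, which contains the region below the dashed curve $\lambda e^{\mu^2}=\frac14$, it is positive with infinite energy. The closed set $\mathcal C$ of positive solutions with finite energy $E$ is drawn as a curve, but it is only shown to separate the top edge of the rectangle $R$ from the bottom edge.}\label{fig:strip}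
\end{figure}

\section{Shooting from the center}\label{sec:shooting}

The center is a singular point of the radial equation, so we construct solutions from an integral equation in $r$. We normalize $u=\mu v$; this allows the value $\mu=0$, which gives the linearized equation needed in Section~\ref{sec:quarter}. Let $n_\mu(z)=ze^{\mu^2z^2}$. The equation for $v$ is $(rv_r)_r=-\lambda rVn_\mu(v)$. Integrating twice from $r=0$ shows that a radial $C^2$ solution in the disk with value $1$ at the center satisfies
\begin{equation}\label{eq:volterra}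
v(r)=1-\lambda\int_0^r\rho\log\frac r\rho\;V(\rho)\,n_\mu(v(\rho))\,d\rho\qquad(0\le r<1).
\end{equation}
Conversely, a continuous solution of \eqref{eq:volterra} satisfies
\begin{equation}\label{eq:vr}
v_r=-\frac\lambda r\int_0^r\rho V n_\mu(v)\,d\rho,\qquad v_{rr}=-\lambda Vn_\mu(v)-\frac{v_r}r ,
\end{equation}
so $v_r/r$ and $v_{rr}$ have the same limit $-2\lambda n_\mu(1)$ at $r=0$, and $v(|x|)$ is a $C^2$ solution in the whole disk.

\begin{lemma}\label{lem:family}
For $\lambda>0$ and $\mu\ge0$, equation \eqref{eq:volterra} has exactly one continuous solution $v=v_{\lambda,\mu}$ on $[0,1)$. It satisfies $|v|\le1$, and $v'=O(e^{-2t})$ as $t\to\infty$. For each $R<1$ the map $(\lambda,\mu)\mapsto v_{\lambda,\mu}$ is continuous from $(0,\infty)\times[0,\infty)$ to $C^1([0,R])$.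
\end{lemma}

\begin{proof}
The kernel is bounded on $[0,R]$: $0\le\rho\log\frac r\rho\,V(\rho)\le V(R)$, since $\rho\log\frac1\rho\le1$. Two continuous solutions are bounded on $[0,R]$ and $n_\mu$ is Lipschitz on bounded sets, so they agree by Gronwall's inequality.

For existence, the superlinear growth of $n_\mu$ could a priori cause blow-up before $r=1$. We cut it off and show that the cutoff is never active. Let $\tilde n(z)=n_\mu(\max\{-1,\min\{z,1\}\})$, which is globally Lipschitz. With $\tilde n$ in place of $n_\mu$, Picard iteration converges uniformly on each $[0,R]$ and gives a solution $v$ on $[0,1)$. It satisfies $v''=-\lambda w\tilde n(v)$ and $v'=-rv_r=\lambda\int_0^r\rho V\tilde n(v)\,d\rho=O(r^2)=O(e^{-2t})$. Let $N(z)=\int_0^z\tilde n$, which is even and strictly increasing in $|z|$. Then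
\[
\bigl(\sinh^2t\;v'^2+2\lambda N(v)\bigr)'=2\sinh t\cosh t\;v'^2+2v'\bigl(\sinh^2t\;v''+\lambda\tilde n(v)\bigr)=2\sinh t\cosh t\;v'^2\ge0,
\]
and the function in brackets tends to $2\lambda N(1)$ as $t\to\infty$. Hence $N(v)\le N(1)$, so $|v|\le1$ and $v$ solves \eqref{eq:volterra}.

Let $v,\hat v$ correspond to $(\lambda,\mu)$, $(\hat\lambda,\hat\mu)$ with $\lambda,\hat\lambda\le\bar\lambda$ and $\mu,\hat\mu\le\bar\mu$. On $[-1,1]$ the functions $n_\mu,n_{\hat\mu}$ are bounded by $e^{\bar\mu^2}$ and have Lipschitz constant at most $L=(1+2\bar\mu^2)e^{\bar\mu^2}$. Subtracting the two equations gives, for $r\le R$,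
\[
|v-\hat v|(r)\le V(R)\Bigl[|\lambda-\hat\lambda|e^{\bar\mu^2}+\bar\lambda\max_{[-1,1]}|n_\mu-n_{\hat\mu}|+\bar\lambda L\int_0^r|v-\hat v|\,d\rho\Bigr].
\]
Gronwall's inequality yields continuity in $C^0([0,R])$, and the first formula in \eqref{eq:vr}, in which $\rho/r\le1$, upgrades it to $C^1([0,R])$.
\end{proof}

For $\mu>0$ let $u_{\lambda,\mu}=\mu v_{\lambda,\mu}$. It solves \eqref{eq:ode}, $|u|\le\mu$, and $u\to\mu$ as $t\to\infty$. We write
\[
p=u',\qquad E(\lambda,\mu)=2\pi\int_0^\infty p^2\,dt\in(0,\infty].
\]
By Lemma~\ref{lem:family}, for each $t_0>0$ the functions $u$ and $p=-ru_r$ depend continuously on $(\lambda,\mu)$, uniformly on $[t_0,\infty)$, and $\int_{t_0}^\infty p^2dt=\int_0^{e^{-t_0}}u_r^2\,r\,dr$ is finite and continuous in $(\lambda,\mu)$. Nothing of the kind is available up to $t=0$, and all the difficulty lies there. Zeros of $v$ are simple: if $v=v'=0$ at a point, then $v\equiv0$ by uniqueness for the initial value problem, which contradicts $v(\infty)=1$.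

\begin{lemma}\label{lem:positive}
Let $\lambda>0$, $\mu\ge0$ and $v=v_{\lambda,\mu}$.
\begin{enumerate}
\item[(a)] If $v>0$ on $[t_0,\infty)$, then $v'$ is positive and strictly decreasing there, and $v<1$.
\item[(b)] If $v>0$ on $(0,\infty)$, then $v(0^+)=0$ and $0<tv'<v$.
\item[(c)] If $v>0$ on $(0,\infty)$ and $\int_0^\infty v'^2dt<\infty$, then $v(t)/\sqrt t\to0$ as $t\to0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $v''<0$ and $v'(\infty)=0$, so $v'>0$, and $v$ increases to $1$.

(b) The limit $L=v(0^+)\ge0$ exists by (a). If $L>0$, then $-v''\ge\lambda Lw\ge c/t^2$ on $(0,1]$ with $c=\lambda L/\sinh^21$, because $\sinh t\le t\sinh1$ there. Then $v'(t)\ge c(1/t-1)$ and $v(t)=v(1)-\int_t^1v'\to-\infty$, which is impossible. So $L=0$ and $v(t)=\int_0^tv'>tv'(t)$.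

(c) By the Cauchy--Schwarz inequality, $v(t)^2\le t\int_0^tv'^2=o(t)$.
\end{proof}

The boundary model suggests tracking the local exponent of the solution, in a variable in which the Euler equation has constant coefficients. Put
\[
\tau=-\log t,\qquad\theta(t)=\frac{t^2}{\sinh^2t},\qquad q=\frac{tv'}{v},\qquad h=\lambda\theta e^{\mu^2v^2},
\]
so that $d/d\tau=-t\,d/dt$, the boundary is $\tau=\infty$, and $t^2v''=-hv$. For $\mu>0$ we have $q=tp/u$ and $h=\lambda\theta e^{u^2}$; for $t^\alpha$ the quotient $q$ would equal $\alpha$. The function $\theta$ is decreasing because $\sinh t/t$ is increasing, and $\sinh t\le t\cosh t$ gives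
\begin{equation}\label{eq:theta}
0<1-\theta(t)\le\tanh^2t\le t^2 .
\end{equation}
Where $v>0$ we have $tq'=q+t^2v''/v-q^2$, that is,
\begin{equation}\label{eq:riccati}
q_\tau=q^2-q+h,\qquad(\log v)_\tau=-q .
\end{equation}
It is also useful to divide by the critical power $\sqrt t$. For any $C^2$ function $y$ and $g=t^{-1/2}y$, substituting $y=e^{-\tau/2}g$ in $ty'=-y_\tau$ and $t^2y''=y_{\tau\tau}+y_\tau$ gives
\begin{equation}\label{eq:g}
g_\tau=t^{-1/2}\bigl(\tfrac12y-ty'\bigr),\qquad g_{\tau\tau}=\tfrac14g+t^{3/2}y''.
\end{equation}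
For $y=u_{\lambda,\mu}$ the second identity reads $g_{\tau\tau}=(\frac14-h)g$.

\section{Three regions of parameters}\label{sec:regions}

Continuous dependence holds only away from the boundary, while infinite energy is a property at the boundary. To make the set $\mathcal B$ open we need a condition that can be checked at a single $t_1>0$ and that forces infinite energy. At $q=\frac12$ the right side of \eqref{eq:riccati} equals $h-\frac14$. As long as $h<\frac14$, the exponent $q$ cannot cross $\frac12$ upward, and the solution cannot decay faster than $\sqrt t$.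

\begin{lemma}[Trap]\label{lem:trap}
Let $\lambda>0$, $\mu\ge0$, $v=v_{\lambda,\mu}$ and $t_1>0$. Suppose that $v>0$ on $[t_1,\infty)$, $q(t_1)<\frac12$ and $\lambda e^{\mu^2v(t_1)^2}\le\frac14$. Then $v>0$ on $(0,\infty)$, $q<\frac12$ on $(0,t_1]$, and $\int_0^\infty v'^2dt=\infty$.
\end{lemma}

\begin{proof}
Let $t_2$ be the infimum of those $t\in(0,t_1]$ such that $v>0$ and $q<\frac12$ on $[t,t_1]$. By continuity $t_2<t_1$. On $(t_2,t_1]$ we have $(\log v)_\tau>-\frac12$, hence
\begin{equation}\label{eq:sqrtlower}
v(t)\ge v(t_1)\sqrt{t/t_1}.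
\end{equation}
Suppose $t_2>0$. Then $v(t_2)>0$ and $q(t_2)\le\frac12$. If $q(t_2)<\frac12$, both conditions persist slightly below $t_2$, contrary to the definition of $t_2$. So $q(t_2)=\frac12$. By Lemma~\ref{lem:positive}(a), $v(t_2)<v(t_1)$, so $h(t_2)<\lambda e^{\mu^2v(t_1)^2}\le\frac14$ and $q_\tau=h-\frac14<0$ at $t_2$. Then $q>\frac12$ for $t$ slightly larger than $t_2$, a contradiction. Thus $t_2=0$, and \eqref{eq:sqrtlower} holds on $(0,t_1]$, which by Lemma~\ref{lem:positive}(c) excludes finite energy.
\end{proof}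

We say that $u=u_{\lambda,\mu}$ is \emph{trapped at $t_1$} if $u>0$ on $[t_1,\infty)$, $q(t_1)<\frac12$ and $\lambda e^{u(t_1)^2}<\frac14$. In the strip $\Sigma=\{(\lambda,\mu):0<\lambda<\frac14,\ \mu>0\}$ let
\[
\mathcal A=\{u_{\lambda,\mu}\text{ has a zero in }(0,\infty)\},\quad\mathcal B=\{u_{\lambda,\mu}\text{ is trapped at some }t_1>0\},\quad\mathcal C=\Sigma\setminus(\mathcal A\cup\mathcal B).
\]
The set $\mathcal A$ is open, because $u$ changes sign at a simple zero and a sign change persists under small perturbations. The set $\mathcal B$ is open, because being trapped at $t_1$ consists of strict inequalities for $u$ and $u_r$ on the compact interval $0\le r\le e^{-t_1}$. By Lemma~\ref{lem:trap}, $\mathcal A\cap\mathcal B=\emptyset$ and $E=\infty$ on $\mathcal B$. The set $\mathcal C$ is closed in $\Sigma$. For $(\lambda,\mu)\in\mathcal C$ we have $u>0$ and $0<q<1$ by Lemma~\ref{lem:positive}, and, since $u$ is trapped nowhere,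
\begin{equation}\label{eq:nottrapped}
\lambda e^{u(t)^2}<\tfrac14\quad\Longrightarrow\quad q(t)\ge\tfrac12,\ \text{ that is, }\ u(t)\le2tp(t).
\end{equation}

\begin{lemma}[Small height]\label{lem:small}
Let $\lambda>0$, $\mu\ge0$ and $\lambda e^{\mu^2}\le\frac14$. Then $v_{\lambda,\mu}>0$ and $q<\frac12$ on $(0,\infty)$. If moreover $(\lambda,\mu)\in\Sigma$, then $(\lambda,\mu)\in\mathcal B$.
\end{lemma}

\begin{proof}
For all large $t_1$ we have $0<v<1$ on $[t_1,\infty)$, and $q(t_1)<\frac12$ because $v'=O(e^{-2t})$ and $v\to1$. So Lemma~\ref{lem:trap} applies at every large $t_1$. If $\mu>0$, then $\lambda e^{u(t_1)^2}<\lambda e^{\mu^2}\le\frac14$, so $u$ is trapped at $t_1$.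
\end{proof}

We now show that solutions in $\mathcal C$ behave like $t^{\alpha_+}$. By \eqref{eq:alpha} the Riccati equation can be written
\begin{equation}\label{eq:riccati2}
q_\tau=(q-\alpha_+)(q-\alpha_-)+(h-\lambda).
\end{equation}
When $h$ is close to $\lambda$, the value $\alpha_+$ repels $q$ as $\tau$ increases. On $\mathcal C$, however, $q$ is confined to $[\frac12,1)$ near the boundary, so it can never have left a neighborhood of $\alpha_+$. The strength of the repulsion is proportional to $s$; this is where $\lambda<\frac14$ is used.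

\begin{lemma}\label{lem:exponent}
Let $(\lambda,\mu)\in\mathcal C$, $0<\delta<s$ and $t_1>0$, and suppose that
\begin{equation}\label{eq:smallness}
\max\bigl\{1-\theta(t_1),\ e^{u(t_1)^2}-1\bigr\}\le2\delta s .
\end{equation}
Then $|q-\alpha_+|<\delta$ on $(0,t_1]$, and for $0<t_2\le t_1$
\begin{equation}\label{eq:tail}
\int_0^{t_2}p^2\,dt\le\frac{\mu^2}{2(s-\delta)\,t_1}\Bigl(\frac{t_2}{t_1}\Bigr)^{2(s-\delta)} .
\end{equation}
\end{lemma}

\begin{proof}
On $(0,t_1]$ we have $\theta\ge\theta(t_1)$ and $u\le u(t_1)$. Since $\lambda(\theta-1)\le h-\lambda\le\lambda(e^{u^2}-1)$ and $\lambda<\frac14$, assumption \eqref{eq:smallness} gives $|h-\lambda|\le\delta s/2$ and $\lambda e^{u^2}\le\lambda+\delta s/2<\lambda+s^2=\frac14$. By \eqref{eq:nottrapped}, $\frac12\le q<1$ on $(0,t_1]$.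

If $q\in[\frac12,\alpha_+-\delta]$, then $\alpha_+-q\ge\delta$ and $q-\alpha_-\ge s$, so $q_\tau\le-\delta s/2$ by \eqref{eq:riccati2}. Hence once $q$ is in this interval it cannot leave it upward, it decreases at a fixed rate, and it falls below $\frac12$, which is impossible. If $q\ge\alpha_++\delta$, then $q-\alpha_-\ge2s$ and $q_\tau\ge2\delta s-\delta s/2>0$. Hence once $q\ge\alpha_++\delta$ it increases at a fixed rate and exceeds $1$, which is impossible as well.

From $(\log u)_\tau=-q<-(\alpha_+-\delta)$ we get $u(t)\le\mu(t/t_1)^{\alpha_+-\delta}$ on $(0,t_1]$. Together with $p<u/t$ and $2(\alpha_+-\delta)=1+2(s-\delta)$ this gives \eqref{eq:tail} by integration.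
\end{proof}

\begin{proposition}\label{prop:C}
Let $(\lambda,\mu)\in\mathcal C$. Then $q\to\alpha_+$ as $t\to0$, $E(\lambda,\mu)<\infty$, and $u_{\lambda,\mu}$ is a positive radial critical point of $F$ with multiplier $\lambda$ and energy $E(\lambda,\mu)$. Moreover, $E$ is continuous on $\mathcal C$.
\end{proposition}

\begin{proof}
Since $\theta(0^+)=1$ and $u(0^+)=0$, condition \eqref{eq:smallness} holds for each $\delta\in(0,s)$ when $t_1$ is small. This gives $q\to\alpha_+$, and $E<\infty$ by \eqref{eq:tail}.

The function $u$ is $C^2$ and positive in the disk, continuous up to the boundary with value $0$, and has Dirichlet integral $E$. The functions $(u-\epsilon)^+$ are Lipschitz with compact support, and $\|u-(u-\epsilon)^+\|^2=\int_{\{u\le\epsilon\}}|\nabla u|^2dx\to0$ as $\epsilon\to0$. So $u\in H$. It solves \eqref{eq:pde} classically, hence weakly against $\varphi\in C_c^\infty$. Both sides of the weak formulation are continuous in $\varphi\in H$, since \eqref{eq:poincare} and $u\le\mu$ give $|\int ue^{u^2}\varphi\,dV|\le4e^{\mu^2}\|u\|\,\|\varphi\|$.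 By density $u$ is a weak solution.

For continuity at $(\lambda_0,\mu_0)\in\mathcal C$, let $s_0=\sqrt{\frac14-\lambda_0}$ and $\delta=s_0/2$. Choose $t_1$ such that the left side of \eqref{eq:smallness} at $(\lambda_0,\mu_0)$ is less than $\frac34s_0^2$. Since $u(t_1)$ is continuous in the parameters, there is a neighborhood $U$ of $(\lambda_0,\mu_0)$ in which this bound persists, $s\ge\frac34s_0$ and $\mu\le2\mu_0$. In $U$ we have $2\delta s\ge\frac34s_0^2$ and $s-\delta\ge s_0/4$, so \eqref{eq:tail} shows that $\int_0^{t_2}p^2\to0$ as $t_2\to0$, uniformly on $\mathcal C\cap U$. On $\mathcal C\cap U$ the function $E$ is therefore a uniform limit of the continuous functions $2\pi\int_{t_2}^\infty p^2dt$.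
\end{proof}

\section{Large height: the energy tends to $4\pi$}\label{sec:large}

Throughout this section $u=u_{\lambda,\mu}$ is positive on $(0,\infty)$, so it increases strictly from $0$ to $\mu$ and can serve as the variable of integration, with $dt=du/p$. In particular $E=2\pi\int_0^\mu p\,du$, and we have to show that $p\approx2/\mu$ for most values of $u$. Instead of proving convergence to the center model, we use one exact identity that bounds $p$ from both sides. Put
\[
a=\lambda we^{u^2},\qquad\text{so that}\quad u''=-ua .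
\]

\begin{lemma}\label{lem:bounds}
If $u>0$ on $(0,\infty)$, then
\begin{equation}\label{eq:upper}
p\le\frac{2\coth t}{u},\qquad a\le\frac{\coth^2t}{u^2},
\end{equation}
\begin{equation}\label{eq:lower}
p\ge\frac2\mu\Bigl(1-e^{-(\mu^2-u^2)/2}\Bigr),
\end{equation}
\begin{equation}\label{eq:Elower}
E\ge4\pi\int_0^1\bigl(1-e^{-\mu^2(1-x^2)/2}\bigr)dx\ge4\pi-\frac{8\pi}{\mu^2}.
\end{equation}
\end{lemma}

\begin{proof}
We have $a'=(2up-2\coth t)\,a$ and $(p^2)'=-2upa$, so $(p^2+a)'=-2\coth t\;a$. Since $p^2+a\to0$ as $t\to\infty$ and $a=-u''/u$,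
\begin{equation}\label{eq:identity}
p^2+a=2\int_t^\infty\frac{\coth\sigma}{u(\sigma)}\,\bigl(-u''(\sigma)\bigr)\,d\sigma .
\end{equation}
Here $-u''>0$ has integral $p(t)$, and the factor $\coth\sigma/u(\sigma)$ decreases from $\coth t/u(t)$ to $1/\mu$. Hence
\[
\frac{2p}\mu\le p^2+a\le cp,\qquad c=\frac{2\coth t}{u}.
\]
The right inequality gives $p\le c$ and $a\le p(c-p)\le c^2/4$, which is \eqref{eq:upper}. With $D=\frac2\mu-p$ the left inequality reads $a\ge pD$, so $D'=ua\ge upD$ and $De^{-u^2/2}$ is nondecreasing in $t$. Its limit at infinity is $\frac2\mu e^{-\mu^2/2}$, so $D\le\frac2\mu e^{-(\mu^2-u^2)/2}$, which is \eqref{eq:lower}. Integrating \eqref{eq:lower} in $u=\mu x$ gives the first inequality in \eqref{eq:Elower}. The second follows from $1-x^2\ge1-x$ and $\int_0^1e^{-\mu^2(1-x)/2}dx\le2/\mu^2$.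
\end{proof}

With $u=\mu-\eta/\mu$ we have $(\mu^2-u^2)/2\approx\eta$, so \eqref{eq:lower} is the model relation \eqref{eq:bubble} turned into an inequality. The upper bound $p\le2\coth t/u$ is close to $2/\mu$ only where $u$ is close to $\mu$ and $t$ is large. We therefore mark points just below the bubble, show that they lie far from the boundary, and show that $p$ hardly grows further down. For $K\ge1$ and $\mu^2>K$ let
\[
U_K=\mu-\frac K\mu,\qquad u(T_K)=U_K .
\]
The point $T_K$ exists and is unique, and $T_K\le T_1$.

\begin{lemma}\label{lem:location}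
\begin{enumerate}
\item[(a)] If $u>0$ on $(0,\infty)$, then $\cosh^2T_K\ge\lambda U_K^2e^{U_K^2}$.
\item[(b)] If $(\lambda,\mu)\in\mathcal C$, then $\cosh T_K\ge U_K/2$ or $T_K\ge U_K^2/4-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:upper}, $\lambda e^{U_K^2}=a(T_K)\sinh^2T_K\le\cosh^2T_K/U_K^2$, which is (a). In (b), if $\lambda e^{U_K^2}\ge\frac14$, then (a) gives the first alternative. Otherwise \eqref{eq:nottrapped} and \eqref{eq:upper} give $U_K\le2T_Kp(T_K)\le4T_K\coth T_K/U_K$, and $t\coth t=t+\frac{2t}{e^{2t}-1}\le t+1$ gives the second.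
\end{proof}

As $t$ decreases from $T_1$, two effects compete in $a=\lambda we^{u^2}$: the weight grows like $e^{2(T_1-t)}$, and $e^{u^2}$ falls by the factor $e^{-(U_1-u)(U_1+u)}$. With slope $2/\mu$ we have $2(T_1-t)\approx\mu(U_1-u)$, and the net exponent is about $-u(U_1-u)$. It has the favorable sign but vanishes at both ends of the range of $u$, so $T_1-t$ must be known up to an additive constant. The bound \eqref{eq:lower} is precise enough for this.

\begin{lemma}\label{lem:decay}
Let $u>0$ on $(0,\infty)$, $\mu\ge2$ and $T_1\ge1$. With $C_1=8e^3$ and $C_2=C_1\sinh^21$,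
\begin{equation}\label{eq:decay}
a(t)\le C_1\mu^{-2}e^{-u(U_1-u)}\quad(1\le t\le T_1),\qquad\lambda\le\lambda e^{u(1)^2}\le C_2\mu^{-2}.
\end{equation}
\end{lemma}

\begin{proof}
Let $1\le t\le T_1$ and $u=u(t)$. For $0\le z\le\mu$ we have $(\mu^2-z^2)/2\ge\mu(\mu-z)/2$, and $\frac1{1-e^{-x}}=1+\frac1{e^x-1}$ is decreasing. By \eqref{eq:lower} and the substitution $x=\mu(\mu-z)/2$, which is at least $\frac12$ for $z\le U_1$,
\[
T_1-t\le\frac\mu2\int_u^{U_1}\Bigl(1+\frac1{e^{\mu(\mu-z)/2}-1}\Bigr)dz\le\frac\mu2(U_1-u)+\int_{1/2}^\infty\frac{dx}{e^x-1}\le\frac\mu2(U_1-u)+1,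
\]
because the last integral equals $-\log(1-e^{-1/2})<1$. From $\sinh T_1\le\frac12e^{T_1}$ and $\sinh t\ge\frac12e^t(1-e^{-2})$ we get $w(t)/w(T_1)\le(1-e^{-2})^{-2}e^{2(T_1-t)}\le2e^{2(T_1-t)}$. Since $\mu-U_1=1/\mu$ and $(U_1-u)/\mu\le1$,
\[
\frac{a(t)}{a(T_1)}\le2\exp\bigl(2+\mu(U_1-u)-(U_1-u)(U_1+u)\bigr)=2e^2\exp\bigl((U_1-u)(\tfrac1\mu-u)\bigr)\le2e^3e^{-u(U_1-u)}.
\]
For $\mu\ge2$ we have $U_1\ge\frac34\mu$, and $\coth^21<2$, so \eqref{eq:upper} gives $a(T_1)\le\frac{32}9\mu^{-2}\le4\mu^{-2}$. This proves the first bound, and the second follows from $\lambda e^{u(1)^2}=a(1)\sinh^21$.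
\end{proof}

\begin{proposition}\label{prop:largeA}
For each $\varepsilon\in(0,\frac14)$ there is $M(\varepsilon)$ such that $\lambda\in[\varepsilon,\frac14)$ and $\mu\ge M(\varepsilon)$ imply $(\lambda,\mu)\in\mathcal A$.
\end{proposition}

\begin{proof}
Choose $M\ge2$ so large that $\varepsilon U_1^2e^{U_1^2}\ge\cosh^21$ and $C_2\mu^{-2}<\varepsilon$ for all $\mu\ge M$. If $\lambda\ge\varepsilon$, $\mu\ge M$ and $u$ had no zero, then Lemma~\ref{lem:location}(a) would give $T_1\ge1$, and \eqref{eq:decay} would give $\lambda\le C_2\mu^{-2}<\varepsilon$.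
\end{proof}

\begin{proposition}\label{prop:fourpi}
Along a sequence in $\mathcal C$, $\lambda\to0$ if and only if $\mu\to\infty$, and then $E\to4\pi$ and $\lambda=O(\mu^{-2})$.
\end{proposition}

\begin{proof}
On $\mathcal C$ we have $\lambda e^{\mu^2}>\frac14$ by Lemma~\ref{lem:small}, so $\lambda\to0$ implies $\mu\to\infty$. Now let $\mu\to\infty$ in $\mathcal C$. By Lemma~\ref{lem:location}(b), $T_K\to\infty$ for each fixed $K\ge1$. So Lemma~\ref{lem:decay} applies for large $\mu$, and $\lambda\le C_2\mu^{-2}\to0$. In view of \eqref{eq:Elower} it remains to show $\limsup E\le4\pi$.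

\emph{The slope at $t=1$.} Fix $K\ge1$ and let $\mu\ge2$ be so large that $T_K\ge1$ and $U_K\ge U_1/2$. We have $p(1)=p(T_K)+\int_1^{T_K}ua\,dt$, and $p(T_K)\le2\coth T_K/U_K$ by \eqref{eq:upper}. For $u\le U_1$ we have $(\mu^2-u^2)/2\ge\frac12$, so \eqref{eq:lower} gives $p\ge\frac2\mu(1-e^{-1/2})\ge\frac1{2\mu}$. By \eqref{eq:decay},
\[
\int_1^{T_K}ua\,dt=\int_{u(1)}^{U_K}\frac{ua}p\,du\le\frac{2C_1}\mu\int_0^{U_K}ze^{-z(U_1-z)}dz .
\]
The part of the last integral over $[0,U_1/2]$ is at most $\int_0^\infty ze^{-zU_1/2}dz=4/U_1^2$. On $[U_1/2,U_K]$ put $\sigma=U_1-z\ge(K-1)/\mu$; this part is at most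
\[
U_1\int_{(K-1)/\mu}^\infty e^{-U_1\sigma/2}d\sigma=2e^{-U_1(K-1)/(2\mu)}\le2e^{-(K-1)/4}.
\]
Since $\coth T_K\to1$ and $\mu/U_K\to1$, we obtain $\limsup\mu p(1)\le2+4C_1e^{-(K-1)/4}$. This is the reason for introducing $K$: letting $K\to\infty$ gives $\limsup\mu p(1)\le2$.

\emph{The energy on $[1,\infty)$.} Since $p$ decreases, $\int_1^\infty p^2dt\le p(1)\int_1^\infty p\,dt\le\mu p(1)$.

\emph{The energy on $(0,1]$.} Here membership in $\mathcal C$ is essential, since $E=\infty$ on $\mathcal B$. Let $\kappa=C_2\mu^{-2}$, with $4\kappa<1$ for large $\mu$. By \eqref{eq:decay}, $\lambda e^{u^2}\le\kappa<\frac14$ on $(0,1]$, so $u\le2tp$ there by \eqref{eq:nottrapped}. With $w\le t^{-2}$ this gives $p'=-\lambda we^{u^2}u\ge-2\kappa p/t$, so $t^{2\kappa}p$ is nondecreasing and $p(t)\le p(1)t^{-2\kappa}$ on $(0,1]$. Hence $\int_0^1p^2dt\le p(1)^2/(1-4\kappa)\to0$.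

Altogether $\limsup E/(2\pi)\le2$.
\end{proof}

\section{The limit $\lambda\to\frac14$: the energy tends to infinity}\label{sec:quarter}

At $\lambda=\frac14$ the Euler equation has the solutions $\sqrt t$ and $\sqrt t\log t$, and neither has finite energy. The next lemma transfers this to the weight $w$, for supersolutions.

\begin{lemma}\label{lem:threshold}
Let $y$ be a positive $C^2$ function on $(0,1]$ with $y''\le-\frac14wy$. Then there is $c>0$ with $y\ge c\sqrt t$ on $(0,1]$.
\end{lemma}

\begin{proof}
Let $g=t^{-1/2}y>0$ for $\tau\ge0$. By \eqref{eq:g} and \eqref{eq:theta}, $g_{\tau\tau}\le\frac14(1-\theta)g\le\frac14e^{-2\tau}g$. So $g$ is concave up to an integrable error, which we absorb by comparison with $z=1+e^{-2\tau}$. This function satisfies $1\le z\le2$ and $z_{\tau\tau}=4e^{-2\tau}\ge\frac14e^{-2\tau}z$. The Wronskian $W=g_\tau z-gz_\tau$ has $W_\tau=g_{\tau\tau}z-gz_{\tau\tau}\le0$, and $(g/z)_\tau=W/z^2$. If $W(\tau_1)<0$ for some $\tau_1$, then $(g/z)_\tau\le W(\tau_1)/4$ for $\tau\ge\tau_1$ and $g/z\to-\infty$, which is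 impossible. So $g/z$ is nondecreasing and $g\ge g(0)/2$.
\end{proof}

If the energies stayed bounded as $\lambda\to\frac14$, a limit of solutions would be a positive solution of finite energy with $\lambda=\frac14$, which Lemma~\ref{lem:threshold} forbids, unless the limit is zero. So we must first show that $\mathcal C$ does not approach the corner $(\frac14,0)$ of the strip. Lemma~\ref{lem:small} does not give this, because the curve $\lambda e^{\mu^2}=\frac14$ ends in that corner. The idea is that near the corner $u/\mu$ is close, at $t=1$, to the solution of the linear equation, for which $g$ increases at a rate of order $\mu$. The nonlinearity contributes to $g_{\tau\tau}$ a term of size $e^{-\tau}g^3$, whose integral is of order $\mu^3$ provided that $g$ grows more slowly than $e^{\tau/3}$. The trivial bound $g\le\mu e^{\tau/2}$ is not enough, and a comparison argument improves it.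

\begin{lemma}\label{lem:corner}
If $(\lambda_k,\mu_k)\in\mathcal C$ and $\lambda_k\to\frac14$, then $\liminf\mu_k>0$.
\end{lemma}

\begin{proof}
Suppose $\mu_k\to0$ along a subsequence. Let $\psi=v_{1/4,0}$, the solution of $\psi''+\frac14w\psi=0$ with $\psi(\infty)=1$. By Lemma~\ref{lem:small}, $\psi>0$ and $t\psi'/\psi<\frac12$, so $2c_0:=\frac12\psi(1)-\psi'(1)>0$. Let $v_k=v_{\lambda_k,\mu_k}$, $u=\mu_kv_k$, $\mu=\mu_k$ and $g=t^{-1/2}u$. By Lemma~\ref{lem:family}, $v_k(1)\to\psi(1)$ and $v_k'(1)\to\psi'(1)$. At $\tau=0$, that is $t=1$, formula \eqref{eq:g} gives $g_\tau(0)=\mu(\frac12v_k(1)-v_k'(1))$, so for large $k$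
\begin{equation}\label{eq:initial}
0<g(0)\le\mu\le1,\qquad c_0\mu\le g_\tau(0)<\tfrac12g(0).
\end{equation}
We bound the coefficient in $g_{\tau\tau}=(\frac14-h)g$ on $\tau\ge0$. Since $h\le\frac14e^{u^2}$, $u^2\le1$, and $e^y-1\le2y$ on $[0,1]$ by convexity,
\begin{equation}\label{eq:coeflower}
\tfrac14-h\ge-\tfrac12u^2=-\tfrac12e^{-\tau}g^2 .
\end{equation}
Since $h\ge\lambda_k\theta(1)$ and $\frac14(1-\theta(1))=\frac14(1-1/\sinh^21)<0.07$, we have $\frac14-h\le b^2$ with $b=\frac3{10}$ for large $k$.

Let $y=\mu(\cosh b\tau+\frac1{2b}\sinh b\tau)$, which solves $y_{\tau\tau}=b^2y$ with $y(0)=\mu$, $y_\tau(0)=\mu/2$, and satisfies $0<y\le(1+\frac1{4b})\mu e^{b\tau}\le2\mu e^{b\tau}$. The Wronskian $W=g_\tau y-gy_\tau$ has $W(0)=\mu(g_\tau(0)-\frac12g(0))<0$ and $W_\tau=(g_{\tau\tau}-b^2g)y\le0$. So $g/y$ is nonincreasing, and $g\le y\le2\mu e^{b\tau}$. By \eqref{eq:initial} and \eqref{eq:coeflower}, for all $\tau\ge0$,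
\[
g_\tau(\tau)\ge c_0\mu-\frac12\int_0^\infty e^{-\sigma}\,8\mu^3e^{9\sigma/10}\,d\sigma=c_0\mu-40\mu^3,
\]
which is positive for large $k$. Then $g$ increases on $[0,\infty)$. But $E<\infty$ on $\mathcal C$, so $g\to0$ by Lemma~\ref{lem:positive}(c), a contradiction.
\end{proof}

\begin{proposition}\label{prop:infinity}
If $(\lambda_k,\mu_k)\in\mathcal C$ and $\lambda_k\to\frac14$, then $E(\lambda_k,\mu_k)\to\infty$.
\end{proposition}

\begin{proof}
Suppose $E(\lambda_k,\mu_k)\le K$ along a subsequence. The heights $\mu_k$ are bounded by Proposition~\ref{prop:largeA} and bounded away from $0$ by Lemma~\ref{lem:corner}, so we may assume $\mu_k\to\mu_0>0$. By Lemma~\ref{lem:family}, $u_{\lambda_k,\mu_k}\to u_0=u_{1/4,\mu_0}$ pointwise, so $u_0\ge0$. A zero of $u_0$ would be a minimum, hence not simple; so $u_0>0$. For each $t_0>0$ we have $2\pi\int_{t_0}^\infty u_0'^2dt=\lim2\pi\int_{t_0}^\infty u_{\lambda_k,\mu_k}'^2dt\le K$, so $u_0$ has finite energy, and $u_0/\sqrt t\to0$ by Lemma~\ref{lem:positive}(c). On the other hand $u_0''=-\frac14wu_0e^{u_0^2}\le-\frac14wu_0$,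 and Lemma~\ref{lem:threshold} gives $u_0\ge c\sqrt t$, a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

We use two standard facts. \emph{Tietze's theorem}: a continuous real function on a closed subset of a metric space extends to a continuous function on the whole space. \emph{The Poincar\'e--Miranda theorem}: if $\Phi_1,\Phi_2$ are continuous on a rectangle $R=[\lambda_-,\lambda_+]\times[m,M]$, with $\Phi_1\le0$ on the left edge, $\Phi_1\ge0$ on the right edge, $\Phi_2\le0$ on the bottom edge and $\Phi_2\ge0$ on the top edge, then $\Phi_1=\Phi_2=0$ at some point of $R$. It follows from Brouwer's fixed point theorem applied to $\xi\mapsto P(\xi-\Phi(\xi))$, where $\Phi=(\Phi_1,\Phi_2)$ and $P$ truncates each coordinate to its interval. At a fixed point $\xi$ with $\lambda_-<\xi_1<\lambda_+$ we have $\xi_1-\Phi_1=\xi_1$. If $\xi_1=\lambda_-$, then $\xi_1-\Phi_1\le\lambda_-$, so $\Phi_1\ge0$, and the edge condition gives $\Phi_1=0$. The case $\xi_1=\lambda_+$ and the second coordinate are the same.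

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\Lambda>4\pi$. By Propositions~\ref{prop:fourpi} and~\ref{prop:infinity} there is $\varepsilon\in(0,\frac18)$ such that $E<\Lambda$ at every point of $\mathcal C$ with $\lambda\le\varepsilon$, and $E>\Lambda$ at every point of $\mathcal C$ with $\lambda\ge\frac14-\varepsilon$. This is the only place where $\Lambda>4\pi$ is used. Choose $m>0$ with $(\frac14-\varepsilon)e^{m^2}<\frac14$ and $M>\max\{m,M(\varepsilon)\}$, and let
\[
R=[\varepsilon,\tfrac14-\varepsilon]\times[m,M]\subset\Sigma,\qquad\mathcal K=\mathcal C\cap R .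
\]
The bottom edge of $R$ lies in $\mathcal B$ by Lemma~\ref{lem:small}, and the top edge lies in $\mathcal A$ by Proposition~\ref{prop:largeA}. The set $\mathcal K$ is compact. It is not empty, because the connected set $R$ meets both of the disjoint open sets $\mathcal A$ and $\mathcal B$ and so is not covered by them. Let $d=\operatorname{dist}(\cdot,\mathcal K)$. We encode ``$(\lambda,\mu)\in\mathcal C$'' and ``$E=\Lambda$'' as the vanishing of two continuous functions on $R$.

Let $\Phi_2=d$ on $\mathcal A\cap R$, $\Phi_2=-d$ on $\mathcal B\cap R$, and $\Phi_2=0$ on $\mathcal K$. It is continuous at points of the relatively open sets $\mathcal A\cap R$ and $\mathcal B\cap R$, and at points of $\mathcal K$ because $|\Phi_2|=d$. Its zero set is exactly $\mathcal K$; it is negative on the bottom edge and positive on the top edge.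

The function $E-\Lambda$ is continuous on $\mathcal K$ by Proposition~\ref{prop:C}. Let $\Psi$ be a continuous extension to $R$. It has the required signs on the vertical edges only at points of $\mathcal K$, and we correct it away from $\mathcal K$. Let $Z$ be the set of points on the left edge with $\Psi\ge0$ together with the points on the right edge with $\Psi\le0$. It is compact and, by the choice of $\varepsilon$, disjoint from $\mathcal K$, so $d\ge d_0$ on $Z$ for some $d_0>0$. Let
\[
\Phi_1=\Psi+A\,(\lambda-\tfrac18)\,d,\qquad A=\frac{\max_R|\Psi|}{(\frac18-\varepsilon)\,d_0}.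
\]
On the left edge $\lambda-\frac18=-(\frac18-\varepsilon)<0$, so $\Phi_1\le\Psi<0$ outside $Z$ and $\Phi_1\le\Psi-\max_R|\Psi|\le0$ on $Z$. On the right edge $\lambda-\frac18=\frac18-\varepsilon>0$, so $\Phi_1\ge\Psi>0$ outside $Z$ and $\Phi_1\ge\Psi+\max_R|\Psi|\ge0$ on $Z$. On $\mathcal K$ we have $\Phi_1=E-\Lambda$.

By the Poincar\'e--Miranda theorem there is $(\lambda,\mu)\in R$ with $\Phi_1=\Phi_2=0$. It lies in $\mathcal K\subset\mathcal C$ and has $E(\lambda,\mu)=\Lambda$. By Proposition~\ref{prop:C}, $u_{\lambda,\mu}$ is a positive radial critical point of $F$ with $\|u\|^2=\Lambda$.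
\end{proof}

\section{Proof of Theorem~\ref{thm:B}}\label{sec:proofB}

\subsection*{Regularity}
Let $u\in H$ and $\beta>0$. Write $u=u_1+u_2$ with $u_1\in C_c^\infty$ and $2\beta\|u_2\|^2\le4\pi$. Then $e^{\beta u^2}\le e^{2\beta\max u_1^2}e^{2\beta u_2^2}$, and $e^{2\beta u_2^2}-1$ is integrable with respect to $dV$ by \eqref{eq:MT}. So $e^{u^2}$, and with it $ue^{u^2}$, lies in $L^\nu_{\mathrm{loc}}$ for every $\nu<\infty$. A critical point solves $-\Delta u=\lambda Vue^{u^2}$ weakly, so interior $L^\nu$ estimates give $u\in W^{2,\nu}_{\mathrm{loc}}\subset C^{1,\alpha}_{\mathrm{loc}}$, and Schauder estimates, applied repeatedly, show that $u$ is smooth.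

\subsection*{Part (i)}
Let $u$ be a positive critical point. Testing the equation with $u$ gives
\begin{equation}\label{eq:test}
\|u\|^2=\lambda\int_{\mathbb{B}^2}u^2e^{u^2}\,dV,
\end{equation}
so $\lambda>0$. Suppose $\lambda\ge\frac14$. To reduce to one variable, let $\bar u(t)$ be the average of $u$ over the circle $|x|=e^{-t}$. In the coordinates $x=e^{-t}(\cos\vartheta,\sin\vartheta)$ the equation is $u_{tt}+u_{\vartheta\vartheta}=-\lambda wue^{u^2}$ and the energy is $\iint(u_t^2+u_\vartheta^2)\,dt\,d\vartheta$. Averaging in $\vartheta$ and using $e^{u^2}\ge1$ gives $\bar u''\le-\frac14w\bar u$, with $\bar u>0$. By Lemma~\ref{lem:threshold}, $\bar u\ge c\sqrt t$ on $(0,1]$.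

On the other hand, let $\varphi_n\in C_c^\infty$ with $\|\varphi_n-u\|\to0$. The Cauchy--Schwarz inequality in $\vartheta$ gives $2\pi\int_0^\infty(\bar\varphi_n'-\bar u')^2dt\le\|\varphi_n-u\|^2$, and, with \eqref{eq:poincare}, $2\pi\int_0^\infty(\bar\varphi_n-\bar u)^2w\,dt\le4\|\varphi_n-u\|^2$. Passing to the limit in $\bar\varphi_n(t)=\int_0^t\bar\varphi_n'$ yields $\bar u(t)=\int_0^t\bar u'$ with $\bar u'\in L^2(0,\infty)$, hence $\bar u(t)^2\le t\int_0^t\bar u'^2=o(t)$. This contradiction shows $\lambda<\frac14$.

Conversely, fix $\lambda\in(0,\frac14)$. The half-line $\{\lambda\}\times(0,\infty)$ is connected and meets the disjoint open sets $\mathcal B$ (Lemma~\ref{lem:small}) and $\mathcal A$ (Proposition~\ref{prop:largeA}), so it meets $\mathcal C$, and Proposition~\ref{prop:C} applies.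

\subsection*{Part (ii)}
A positive radial critical point $u$ is smooth, so $u/\mu$ with $\mu=u(0)$ solves \eqref{eq:volterra}, and $u=u_{\lambda,\mu}$ by the uniqueness in Lemma~\ref{lem:family}. By (i), $(\lambda,\mu)\in\Sigma$. Since $u$ has no zero and has finite energy, $(\lambda,\mu)\notin\mathcal A\cup\mathcal B$. Together with Proposition~\ref{prop:C} this shows that the positive radial critical points are exactly the functions $u_{\lambda,\mu}$ with $(\lambda,\mu)\in\mathcal C$, and $\Lambda=E(\lambda,\mu)$. The bound $u\le\mu$ is in Lemma~\ref{lem:family}, and the assertions are Lemma~\ref{lem:small}, inequality \eqref{eq:Elower}, and Propositions~\ref{prop:fourpi} and~\ref{prop:infinity}.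

\subsection*{Part (iii)}
By the proof of (ii), $S=E(\mathcal C)$, and $(4\pi,\infty)\subset S$ is Theorem~\ref{thm:A}. Let $(\lambda_k,\mu_k)\in\mathcal C$ with $E(\lambda_k,\mu_k)\to\Lambda_\infty\in\mathbb{R}\setminus\{4\pi\}$. By Propositions~\ref{prop:fourpi} and~\ref{prop:infinity} no subsequence of $\lambda_k$ tends to $0$ or to $\frac14$, so $\lambda_k\in[\varepsilon,\frac14-\varepsilon]$ for some $\varepsilon>0$. Then $\mu_k<M(\varepsilon)$ by Proposition~\ref{prop:largeA}, and $e^{\mu_k^2}>1/(4\lambda_k)\ge1/(1-4\varepsilon)>1$ by Lemma~\ref{lem:small}. So a subsequence converges in $\Sigma$. Its limit lies in $\mathcal C$, which is closed in $\Sigma$, and has energy $\Lambda_\infty$ by Proposition~\ref{prop:C}. Hence $\Lambda_\infty\in S$.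

\subsection*{Part (iv)}
Inequality \eqref{eq:poincare} alone cannot exclude small solutions with $\lambda$ close to $\frac14$; one needs a positive remainder. It is provided by the Poincar\'e--Sobolev inequality of Mancini and Sandeep \cite{MS2008}, in dimension $2$ with exponent $4$: there is $S_4>0$ such that
\begin{equation}\label{eq:PS}
\|u\|^2-\frac14\int_{\mathbb{B}^2}u^2\,dV\ge S_4\Bigl(\int_{\mathbb{B}^2}u^4\,dV\Bigr)^{1/2}\qquad(u\in H).
\end{equation}
Let $u$ be a positive critical point with energy $\Lambda\le2\pi$. Put $\beta=\Lambda/(2\pi)\le1$ and $v=\sqrt{4\pi/\Lambda}\,u$, so that $\|v\|^2=4\pi$ and $2u^2=\beta v^2$. By convexity in $\beta$, $e^{\beta y}-1\le\beta(e^y-1)$ for $y\ge0$, so \eqref{eq:MT} gives $\int(e^{2u^2}-1)\,dV\le\beta C_{MT}$. Also $(e^y-1)^2=e^{2y}-2e^y+1\le e^{2y}-1$ for $y\ge0$. Combining \eqref{eq:PS}, \eqref{eq:test}, $\lambda<\frac14$ and the Cauchy--Schwarz inequality,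
\[
S_4\Bigl(\int u^4dV\Bigr)^{1/2}\le\frac14\int u^2\bigl(e^{u^2}-1\bigr)dV\le\frac14\Bigl(\int u^4dV\Bigr)^{1/2}\Bigl(\frac{\Lambda C_{MT}}{2\pi}\Bigr)^{1/2}.
\]
The integral $\int u^4dV$ is positive, and finite by \eqref{eq:PS}, so $\Lambda\ge32\pi S_4^2/C_{MT}$. Hence there is no positive critical point for $0<\Lambda<\Lambda_0:=\min\{2\pi,\,32\pi S_4^2/C_{MT}\}$. This completes the proof of Theorem~\ref{thm:B}. \qed

\begin{thebibliography}{9}

\bibitem{CHLPW}
Lu Chen, Qiaoqiao Hua, Guozhen Lu, Shuangjie Peng and Chunhua Wang,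
\emph{Quantization analysis of Moser-Trudinger equations in the Poincar\'e disk and applications},
arXiv:2412.16890 (2024).

\bibitem{MS2008}
Mancini and Sandeep,
Ann. Sc. Norm. Super. Pisa 7 (2008).

\bibitem{MS2010}
Mancini and Sandeep,
Commun. Contemp. Math. 12 (2010).

\end{thebibliography}
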